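\title{Open subsets of a product $M\times Y$ that are Stein over $Y$ but not Stein}

\begin{abstract}
Let $M$ be a projective manifold, $Y$ a Stein space, and $W\subset M\times Y$ an open set such that every point of $Y$ has a neighborhood whose preimage in $W$ is Stein. We show that $W$ need not be Stein, even when $Y$ is an annulus. In the counterexample $M$ is a smooth compactification of a Hilbert modular threefold, and $W$ lies near a cusp, where the units of a cubic field twist a family of tube domains around the annulus. Counterexamples then exist over every Stein space of positive dimension, with $M$ of any dimension $n\ge3$. We also prove that $W$ is Stein if $Y$ is a Stein manifold and the tangent bundle of $M$ is generated by global sections.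
\end{abstract}

\section{Introduction}\label{sec:intro}

A holomorphic map $f:W\to Y$ of complex spaces is a \emph{Stein morphism} if every point $y\in Y$ has an open neighborhood $V$ such that $f^{-1}(V)$ is Stein. The condition is local on the base: it says that $W$ is Stein \emph{relative to} $Y$. When $Y$ is itself Stein, one asks whether the relative property and the property of the base add up to the absolute one. This paper is about the following form of that question.

\begin{quote}
Let $Y$ be a Stein space, $M$ a projective manifold, $\pi:M\times Y\to Y$ the projection, and $W\subset M\times Y$ an open set such that $\pi|_W$ is a Stein morphism. Must $W$ be Stein (a) for an arbitrary Stein space $Y$, (b) for a smooth Stein curve $Y$?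
\end{quote}

This is Question B of Coltoiu's survey \cite{Col}, where it is posed as open and where the affirmative answer is recorded for $\dim M=1$ and $Y$ a Stein manifold.

The simplest cases suggest the answer yes. If $W=W_0\times Y$, the hypothesis says that $W_0$ is Stein, and then $W$ is Stein. If $M$ is a point, the hypothesis says that the open set $W\subset Y$ is locally Stein, and for a Stein manifold $Y$ the conclusion holds (it is contained in Theorem~\ref{thm:homogeneous} below). The same follows if $Y$ is a manifold and $W\subset(M\setminus H)\times Y$ for a hyperplane section $H$, because the inclusion of $W$ into this Stein manifold is again a Stein morphism. In general, $W$ contains no compact analytic set of positive dimension: a connected one is mapped to a point of $Y$, so it lies in a Stein fiber of $\pi|_W$. Finally, one way for a Stein morphism over a Stein base to have a non-Stein source is a twist in the gluing of the local pieces (Section~\ref{sec:model}), and a product $M\times Y$ seems to leave no room for a twist.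

Nevertheless the answer is negative in case (b), and therefore in case (a).

\begin{theorem}\label{thm:annulus}
There are a $3$-dimensional projective manifold $M$, an annulus $Y\subset\mathbb C$, and an open set $W\subset M\times Y$ such that $\pi|_W:W\to Y$ is a Stein morphism but $W$ is not holomorphically convex, hence not Stein.
\end{theorem}

The annulus is needed to build the example, but the example can be moved to any base.

\begin{theorem}\label{thm:allbases}
For every $n\ge3$ there is an $n$-dimensional projective manifold $M_n$ such that for every Stein space $Y$ with $\dim Y\ge1$ there is an open set $W\subset M_n\times Y$ with $\pi|_W$ a Stein morphism and $W$ not Stein.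
\end{theorem}

Thus $Y$ may be the disc, $\mathbb C$, or any non-compact Riemann surface. The condition $\dim Y\ge1$ cannot be dropped: if $\dim Y=0$, then $W$ is the disjoint union of its Stein fibers, hence Stein. In the other direction, enough holomorphic vector fields on $M$ force the answer yes.

\begin{theorem}\label{thm:homogeneous}
Let $M$ be a connected compact complex manifold whose tangent bundle $T_M$ is generated by global sections, $Y$ a Stein manifold, and $W\subset M\times Y$ an open set with $\pi|_W$ a Stein morphism. Then $W$ is Stein.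
\end{theorem}

This applies to $\mathbb P^n$, flag manifolds and abelian varieties. We do not determine whether counterexamples exist with $\dim M=2$; Remark~\ref{rem:dimtwo} explains why our construction needs three dimensions.

Section~\ref{sec:model} isolates the analytic mechanism on a $(\mathbb C^*)^2$-bundle over an annulus. Sections~\ref{sec:cusp}--\ref{sec:functions} place the mechanism inside a product and prove Theorem~\ref{thm:annulus}. Theorems~\ref{thm:allbases} and~\ref{thm:homogeneous} are proved in Sections~\ref{sec:bases} and~\ref{sec:homogeneous}; the latter can be read directly after Section~\ref{sec:facts}.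

\section{Stein spaces and plurisubharmonic functions}\label{sec:facts}

Complex spaces are Hausdorff and second countable. The \emph{hull} of a compact subset $L$ of a complex space $X$ is
\[
\widehat L=\{x\in X:\ |F(x)|\le\sup\nolimits_L|F|\ \text{ for all }F\in\mathcal O(X)\}.
\]
The space $X$ is \emph{holomorphically convex} if $\widehat L$ is compact for every compact $L$, and \emph{Stein} if moreover $\mathcal O(X)$ separates points; the empty space is Stein. A complex space is Stein if and only if its reduction is, and $(M\times Y)_{\mathrm{red}}=M\times Y_{\mathrm{red}}$ for a manifold $M$. So neither the hypothesis nor the conclusion of the question changes if $Y$ is replaced by $Y_{\mathrm{red}}$, and we assume from now on that all spaces are reduced. For $W\subset M\times Y$ and $V\subset Y$ we write $W|_V=W\cap\pi^{-1}(V)$.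

An upper semicontinuous function $u:X\to[-\infty,\infty)$ on a complex manifold is \emph{plurisubharmonic} (psh) if it is subharmonic or $\equiv-\infty$ along every holomorphic disc, and \emph{strictly psh} if in local coordinates $u-t|z|^2$ is psh for some $t>0$. A smooth function $u$ is psh (strictly psh) if and only if its Levi form $\mathcal L_u(Z)=\sum_{j,k}u_{z_j\bar z_k}Z_j\bar Z_k$ is positive semidefinite (definite) at every point. Sums, restrictions to complex submanifolds and finite limits of decreasing sequences of psh functions are psh, and so is $\chi\circ u$ for $u$ psh and $\chi$ convex and increasing. A continuous function $u$ is an \emph{exhaustion} if all sets $\{u\le c\}$ are compact. We use the following standard facts.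

\begin{enumerate}
\item[(S1)] Products, disjoint unions and closed analytic subsets of Stein spaces are Stein; in particular so is a subset that is both open and closed. Every open subset of $\mathbb C$ is Stein. If $\Lambda\subset\mathbb R^n$ is a lattice of rank $n$, then $\mathbb C^n/\Lambda\cong(\mathbb C^*)^n$ is Stein, because a real linear map taking $\Lambda$ to $\mathbb Z^n$ extends complex linearly.
\item[(S2)] If $f:Z\to X$ is holomorphic, $Z$ is Stein and $D\subset X$ is a Stein open set, then $f^{-1}(D)$ is Stein: it is biholomorphic to the part of the graph of $f$ in $Z\times D$, a closed analytic subset.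
\item[(S3)] At a regular point of a Stein space, suitable global holomorphic functions give local coordinates. A connected Stein manifold embeds as a closed submanifold of some $\mathbb C^m$. A Stein manifold has a smooth strictly psh exhaustion.
\item[(S4)] (Grauert, Narasimhan) A complex manifold with a continuous strictly psh exhaustion is Stein.
\item[(S5)] An open subset $D$ of a Stein manifold $X$ is \emph{Runge} in $X$ if $\mathcal O(X)$ is dense in $\mathcal O(D)$ for uniform convergence on compact sets. If $\Psi$ is a continuous psh function on a Stein manifold $X$, then $\{\Psi<c\}$ is Stein and Runge in $X$ \cite{Nar}. An increasing union of a sequence of Stein manifolds, each open and Runge in the next, is Stein (Behnke--Stein).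
\item[(S6)] If $D\subset\mathbb C^N$ is a bounded Stein open set, that is, a bounded domain of holomorphy, and $d$ is the distance to $\mathbb C^N\setminus D$ for any complex norm on $\mathbb C^N$, then $-\log d$ is psh on $D$ \cite[\S2.6]{Hor}.
\end{enumerate}

We also need the maximum principle on two unbounded plane domains.

\begin{lemma}[Phragm\'en--Lindel\"of for bounded functions]\label{lem:PL}
Let $D\subset\mathbb C$ be open and $a\in\mathbb C$ with $|w-a|\ge1$ on $\overline D$. Let $G$ be continuous and bounded on $\overline D$ and holomorphic on $D$. If $|G|\le\mu$ on $\partial D$, then $|G|\le\mu$ on $D$.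
\end{lemma}

\begin{proof}
We may assume $\mu>0$. For $t>0$ the function $\log|G(w)|-t\log|w-a|$ is subharmonic on $D$, upper semicontinuous on $\overline D$, at most $\log\mu$ on $\partial D$, and at most $\log\mu$ on $\overline D\cap\{|w|=R\}$ for large $R$ because $G$ is bounded. The maximum principle on $D\cap\{|w|<R\}$ gives $|G(w)|\le\mu|w-a|^t$. Let $t\downarrow0$.
\end{proof}

\section{A model: a torus bundle over an annulus}\label{sec:model}

For $h>0$ let
\[
\Sigma=\{\zeta=\xi+i\eta\in\mathbb C:\ |\eta|<h\},\qquad Y=\Sigma/\mathbb Z .
\]
The map $\zeta\mapsto e^{2\pi i\zeta}$ identifies $Y$ with an annulus, and $[\zeta]\in Y$ denotes the class of $\zeta$. Points of $\mathbb C^n$ are written $z=x+is$ with $x,s\in\mathbb R^n$; products such as $\epsilon z$ with $\epsilon\in\mathbb R^n$ are taken componentwise; and $\langle\nu,z\rangle=\sum_j\nu_jz_j$.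

\subsection*{Fourier coefficients along the fibers}
All our spaces are families over $\Sigma$ of tube domains divided by a lattice, so holomorphic functions on them have Fourier expansions whose coefficients are functions on $\Sigma$.

\begin{lemma}\label{lem:fourier}
Let $\Lambda\subset\mathbb R^n$ be a lattice of rank $n$ with dual lattice $\Lambda^\vee=\{\nu\in\mathbb R^n:\langle\nu,\Lambda\rangle\subset\mathbb Z\}$. Let $\Omega\subset\Sigma\times\mathbb C^n$ be an open set whose slices are tubes $\Omega_\zeta=\mathbb R^n+i\omega_\zeta$ with $\omega_\zeta\subset\mathbb R^n$ convex and nonempty. Let $F\in\mathcal O(\Omega)$ be $\Lambda$-periodic in $z$. For $\nu\in\Lambda^\vee$ the integral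
\[
f_\nu(\zeta)=\int_{\mathbb R^n/\Lambda}F(\zeta,x+is)\,e^{-2\pi i\langle\nu,x+is\rangle}\,dx\qquad(s\in\omega_\zeta),
\]
taken with respect to Haar measure of total mass $1$, does not depend on $s$ and is holomorphic on $\Sigma$. For $s\in\omega_\zeta$,
\begin{equation}\label{eq:bound}
|f_\nu(\zeta)|\le e^{2\pi\langle\nu,s\rangle}\sup_x|F(\zeta,x+is)|,
\end{equation}
\begin{equation}\label{eq:series}
F(\zeta,x+is)=\sum_{\nu}f_\nu(\zeta)e^{2\pi i\langle\nu,x+is\rangle},\qquad \sum_\nu|f_\nu(\zeta)|e^{-2\pi\langle\nu,s\rangle}<\infty .
\end{equation}
\end{lemma}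

\begin{proof}
The integrand $I$ is $\Lambda$-periodic and holomorphic in $z$, so $\partial I/\partial s_j=i\,\partial I/\partial x_j$, and the integral of $\partial I/\partial x_j$ over the torus is $0$. Since $\omega_\zeta$ is connected, the integral is independent of $s$. If $s\in\omega_{\zeta_0}$, then $s\in\omega_\zeta$ for $\zeta$ near $\zeta_0$ because $\Omega$ is open; with this fixed $s$ the integrand is holomorphic in $\zeta$, hence so is $f_\nu$. The bound \eqref{eq:bound} follows from $|e^{-2\pi i\langle\nu,x+is\rangle}|=e^{2\pi\langle\nu,s\rangle}$. The smooth function $x\mapsto F(\zeta,x+is)$ on $\mathbb R^n/\Lambda$ has Fourier coefficients $f_\nu(\zeta)e^{-2\pi\langle\nu,s\rangle}$, and the Fourier series of a smooth function on a torus converges absolutely to the function; this is \eqref{eq:series}.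
\end{proof}

\subsection*{A holomorphic function on a wide strip cannot decay too fast}
The coefficients $f_\nu$ will be shown to vanish by the next lemma. Its strength is that nothing is assumed about how the constants $A_r$ depend on $r$.

\begin{lemma}\label{lem:decay}
Let $\lambda>0$ and $h>\pi/(2\lambda)$, and let $S=\{\xi\ge0,\ |\eta|\le\pi/(2\lambda)\}\subset\Sigma$. Let $f\in\mathcal O(\Sigma)$ and $r_0\ge0$. Suppose that for every $r>r_0$ there is a constant $A_r$ with $|f(\zeta)|\le A_r\exp(-re^{\lambda\xi})$ on $S$. Then $f\equiv0$.
\end{lemma}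

\begin{proof}
The map $w=e^{\lambda\zeta}$ sends $S$ homeomorphically onto $\overline D$, where $D=\{\operatorname{Re}w>0,\ |w|>1\}$, and the interior of $S$ biholomorphically onto $D$. Put $\varphi(w)=f(\zeta)$. Since $|w|=e^{\lambda\xi}$, we have $|\varphi(w)|\le A_re^{-r|w|}$ on $\overline D$; in particular $m=\sup_{\overline D}|\varphi|$ is finite. For $r>r_0$ the function $\varphi(w)e^{rw}$ is bounded on $\overline D$ by $A_r$, because $\operatorname{Re}w\le|w|$. On $\partial D$, which consists of a half circle of radius $1$ and two rays on the imaginary axis, $\operatorname{Re}w\le1$, so the function is bounded there by $me^r$. Lemma~\ref{lem:PL} with $a=0$ replaces the unknown bound $A_r$ by $me^r$: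
\[
|\varphi(w)|\le m\,e^{r(1-\operatorname{Re}w)}\qquad(w\in D,\ r>r_0).
\]
Letting $r\to\infty$ gives $\varphi=0$ where $\operatorname{Re}w>1$, so $f\equiv0$ on the connected set $\Sigma$.
\end{proof}

The width matters. If $h<\pi/(2\lambda)$, choose $\mu$ with $\lambda<\mu<\pi/(2h)$; then $f(\zeta)=\exp(-e^{\mu\zeta})$ satisfies $|f(\zeta)|\le\exp(-\cos(\mu h)e^{\mu\xi})$ on $\Sigma$, which is at most $A_r\exp(-re^{\lambda\xi})$ on $\{\xi\ge0\}$ for every $r$.

\subsection*{The model}
Let $\theta=(1+\sqrt5)/2$, $\theta'=(1-\sqrt5)/2$, and $\Lambda=\mathbb Z(1,1)+\mathbb Z(\theta,\theta')\subset\mathbb R^2$. Both $\theta$ and $\theta'$ satisfy $t^2=t+1$, that is, $t(t-1)=1$; hence multiplication by $(\theta,\theta')$ and by its inverse $(\theta-1,\theta'-1)$ preserves $\Lambda$. Since $\theta\theta'=-1$, the square is $\epsilon=(e^\lambda,e^{-\lambda})$ with $\lambda=2\log\theta$, and $\epsilon\Lambda=\Lambda$. Let $\mathcal T$ be the quotient of $\Sigma\times(\mathbb C^2/\Lambda)$ by the group generated by $g(\zeta,z)=(\zeta+1,\epsilon z)$. Over a small disc $V\subset Y$ the projection $\mathcal T\to Y$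 is the product $V\times(\mathbb C^*)^2$, so it is a Stein morphism onto a Stein curve.

\begin{proposition}\label{prop:model}
If $h>\pi/(2\lambda)$, every holomorphic function on $\mathcal T$ is constant on the fibers of $\mathcal T\to Y$. In particular $\mathcal T$ is not Stein.
\end{proposition}

\begin{proof}
A holomorphic function on $\mathcal T$ is a $\Lambda$-periodic $F\in\mathcal O(\Sigma\times\mathbb C^2)$ with $F\circ g=F$. For $r\in\mathbb R$ let $s_r(\zeta)=(re^{\lambda\xi},0)$, so that $s_r(\zeta+1)=\epsilon s_r(\zeta)$. Then $G_r(\zeta)=\sup_x|F(\zeta,x+is_r(\zeta))|$ has period $1$, since $F(\zeta+1,\epsilon x+i\epsilon s_r(\zeta))=F(\zeta,x+is_r(\zeta))$ and $x\mapsto\epsilon x$ is a bijection of $\mathbb R^2$. On $\{|\eta|\le\pi/(2\lambda)\}$ it is therefore bounded by the maximum $A_r$ of $|F(\zeta,x+is_r(\zeta))|$ over the compact set $0\le\xi\le1$, $|\eta|\le\pi/(2\lambda)$, $x\in\mathbb R^2/\Lambda$. By \eqref{eq:bound}, $|f_\nu(\zeta)|\le A_r\exp(2\pi\nu_1re^{\lambda\xi})$ there. If $\nu_1\ne0$, let $r$ range over the reals of sign opposite to $\nu_1$; Lemma~\ref{lem:decay} gives $f_\nu\equiv0$.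 If $\nu\in\Lambda^\vee$ and $\nu_1=0$, then $\nu_2$ and $\nu_2\theta'$ are integers, so $\nu=0$. By \eqref{eq:series}, $F(\zeta,z)=f_0(\zeta)$.
\end{proof}

The source of the decay is the identity $f_\nu(\zeta+1)=f_{\epsilon\nu}(\zeta)$, obtained by substituting $\epsilon z$ for $z$ in the integral: each turn around the annulus multiplies the frequency $\nu_1$ by $e^\lambda$, and Fourier coefficients of holomorphic functions decay exponentially in the frequency.

\subsection*{From the model to a product}
The bundle $\mathcal T$ is not given as an open subset of $M\times Y$. Suppose, however, that $p$ is a local biholomorphism from a tube domain $U\subset\mathbb C^n$ to a projective manifold $M$ with $p(z+n)=p(z)$ for $n\in\Lambda$ and $p(\epsilon z)=p(z)$. Then $(\zeta,z)\mapsto(p(z),[\zeta])$ is invariant under $g$, so it maps an open part of the twisted bundle into the product $M\times Y$: the twist is absorbed by $M$. Such maps $p$ exist near the cusps of Hilbert modular varieties (Section~\ref{sec:cusp}), with $U$ contained in $\{s_1,\dots,s_n>0\}$. The price is that we can no longer use the whole fiber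 $\mathbb C^n/\Lambda$, but only slices $\Omega_\zeta\subset U$ small enough for $p$ to be injective on $\Omega_\zeta/\Lambda$. Three requirements compete.

First, $s_1$ must be unbounded above on each slice, so that the parameter $r$ in the proof above can tend to $+\infty$; and the strip must satisfy $h>\pi/(2\lambda_1)$, where $e^{\lambda_1}$ is the first component of $\epsilon$. Second, to make $p$ injective we confine the other coordinates to short intervals $u_j(\zeta)<s_j<\beta u_j(\zeta)$, with $u_j>0$ transforming under $\zeta\mapsto\zeta+1$ as $s_j$ does under $\epsilon$. Third, the family must be Stein over small discs. The functions $u_j-s_j$ and $s_j-\beta u_j$ are both psh exactly when $u_j$ is harmonic, and a positive harmonic function with the required transformation law exists only on a narrow strip (Remark~\ref{rem:dimtwo}). In dimension three the strip can be wide for $\lambda_1$ and narrow for the other two exponents.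

\section{A cusp of a Hilbert modular threefold}\label{sec:cusp}

Let $K$ be a totally real cubic number field, with real embeddings $a\mapsto a^{(i)}$, $i=1,2,3$, and ring of integers $\mathcal O_K$. We view $K$ inside $\mathbb R^3$ through $a\mapsto(a^{(1)},a^{(2)},a^{(3)})$; then $\mathcal O_K$ is a lattice of rank $3$, and the norm $\operatorname{Nm}(a)=a^{(1)}a^{(2)}a^{(3)}$ of $a\in\mathcal O_K\setminus\{0\}$ is a nonzero integer. Let $\mathbb H^3=\{z\in\mathbb C^3:s_1,s_2,s_3>0\}$ be the product of three upper half planes, on which $SL_2(\mathbb R)^3$ acts by M\"obius transformations in each factor. The action is transitive with compact stabilizers conjugate to $SO(2)^3$, hence proper. Put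
\[
\Gamma=\{\gamma\in SL_2(\mathcal O_K):\ \gamma\equiv1\bmod3\}\subset SL_2(\mathbb R)^3 .
\]
The group $\Gamma$ is discrete because $\mathcal O_K$ is a lattice, so it acts properly discontinuously. The congruence condition makes the action free. Indeed, write $\gamma=1+3B$ with $B$ a matrix over $\mathcal O_K$; then $1=\det\gamma=1+3\operatorname{tr}B+9\det B$, so $\operatorname{tr}\gamma=2-9\det B$. If $\gamma$ fixes a point, each $\gamma^{(i)}$ is conjugate to a rotation, so $|\operatorname{tr}\gamma^{(i)}|\le2$ and $|(\det B)^{(i)}|\le4/9$ for all $i$. Then $|\operatorname{Nm}(\det B)|<1$, so $\det B=0$ and $\operatorname{tr}\gamma=2$; a rotation of trace $2$ is the identity.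

Thus $X=\mathbb H^3/\Gamma$ is a connected complex manifold of dimension $3$ and the quotient map is a holomorphic covering. Since $\Gamma$ has finite index in $SL_2(\mathcal O_K)$, it is an arithmetic group, and the theorem of Baily and Borel \cite{BB} realizes $X$ as a Zariski open subset of a projective variety. Hironaka's resolution of singularities is an isomorphism over the smooth points, so $X$ is a Zariski open subset of a connected projective manifold $M$ with $\dim M=3$. Let $p:\mathbb H^3\to X\subset M$ be the covering map. All that we use about $M$ is that it contains $X$ as an open subset.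

Near the cusp at infinity, $\Gamma$ acts through an affine group. Put
\[
\Lambda=3\mathcal O_K,\qquad E=\{v^2:\ v\in\mathcal O_K^*,\ v\equiv1\bmod3\},\qquad U=\{z\in\mathbb H^3:\ s_1s_2s_3>1\}.
\]
Elements of $E$ have positive components with product $1$, and they preserve $\Lambda$.

\begin{lemma}\label{lem:cusp}
For $z\in\mathbb H^3$, $e\in E$ and $n\in\Lambda$ we have $p(ez+n)=p(z)$. Conversely, if $z,z'\in U$ and $p(z)=p(z')$, then $z'=ez+n$ with $e\in E$ and $n\in\Lambda$.
\end{lemma}

\begin{proof}
The elements of $\Gamma$ with lower left entry $0$ are the matrices $\left(\begin{smallmatrix}v&b\\0&v^{-1}\end{smallmatrix}\right)$ with $v\in\mathcal O_K^*$, $v\equiv1\bmod3$, $b\in\Lambda$. They act by $z\mapsto v^2z+vb$, and $vb$ runs through $\Lambda$ with $b$. This proves the first claim. For the second, let $z\in U$ and $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\Gamma$ with $c\ne0$. Since $|c^{(i)}z_i+d^{(i)}|\ge|c^{(i)}|s_i$,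
\[
\prod_{i=1}^3\operatorname{Im}(\gamma z)_i=\prod_{i=1}^3\frac{s_i}{|c^{(i)}z_i+d^{(i)}|^2}\le\frac1{\operatorname{Nm}(c)^2\,s_1s_2s_3}<1 .
\]
So $\gamma z\notin U$, and $z'=\gamma z\in U$ forces $c=0$.
\end{proof}

By Dirichlet's unit theorem, $v\mapsto(\log|v^{(i)}|)_i$ maps $\mathcal O_K^*$ onto a lattice of rank $2$ in the plane $\Pi=\{t\in\mathbb R^3:t_1+t_2+t_3=0\}$. The units $v\equiv1\bmod3$ form the kernel of the map to the finite group $(\mathcal O_K/3\mathcal O_K)^*$, so they have finite index. Hence $\log E=\{(\log e^{(i)})_i:e\in E\}$ is a lattice of rank $2$ in $\Pi$, and $\log e=0$ only for $e=1$.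

\section{The open set $W$}\label{sec:W}

\subsection*{Constants}
The open cone $\{t\in\Pi:t_2<0,\ t_3<0\}$ contains discs of arbitrarily large radius, so it contains a point of the lattice $\log E$. Fix $\epsilon\in E$ with
\[
\log\epsilon=(\lambda_1,-\lambda_2,-\lambda_3),\qquad\lambda_2,\lambda_3>0,\qquad\lambda_1=\lambda_2+\lambda_3 .
\]
Since $\lambda_1>\max(\lambda_2,\lambda_3)$, we can fix $h$ with
\begin{equation}\label{eq:h}
\frac{\pi}{2\lambda_1}<h<\frac{\pi}{2\max(\lambda_2,\lambda_3)},
\end{equation}
and with it the strip $\Sigma$ and the annulus $Y=\Sigma/\mathbb Z$. The projection $t\mapsto(t_2,t_3)$ is an isomorphism $\Pi\to\mathbb R^2$, so it maps $\log E$ to a lattice, and there is $\beta>1$ such that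
\begin{equation}\label{eq:beta}
e\in E,\quad \beta^{-1}<e^{(j)}<\beta\ \text{ for }j=2,3\quad\Longrightarrow\quad e=1 .
\end{equation}
For $j=2,3$ put
\[
u_j(\zeta)=\operatorname{Re}e^{-\lambda_j\zeta}=e^{-\lambda_j\xi}\cos(\lambda_j\eta),\qquad\text{and let}\qquad c_0=\frac1{\cos(\lambda_2h)\cos(\lambda_3h)} .
\]
The functions $u_j$ are harmonic and satisfy $u_j(\zeta+1)=\epsilon^{(j)}u_j(\zeta)$. The upper bound in \eqref{eq:h} makes them positive on $\Sigma$ and makes $c_0$ a positive real number.

\begin{remark}\label{rem:dimtwo}
The upper bound in \eqref{eq:h} is forced, up to equality. Let $u>0$ be harmonic on $\Sigma$ with $u(\zeta+1)=e^{-\lambda}u(\zeta)$, $\lambda>0$. Then $\tilde u=e^{\lambda\xi}u$ has period $1$, and $e^{\lambda\xi}u_{\xi\xi}=\tilde u_{\xi\xi}-2\lambda\tilde u_\xi+\lambda^2\tilde u$. So $a(\eta)=\int_0^1\tilde u\,d\xi$ satisfies $a''=-\int_0^1e^{\lambda\xi}u_{\xi\xi}\,d\xi=-\lambda^2a$, and $a>0$ on $(-h,h)$ gives $2h\le\pi/\lambda$. For a real quadratic field, $\log\epsilon=(\lambda,-\lambda)$, and this contradicts the condition $h>\pi/(2\lambda)$ of Lemma~\ref{lem:decay}. The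 construction therefore does not carry over to $\dim M=2$.
\end{remark}

\subsection*{The domain}
Let
\[
\Omega=\{(\zeta,z)\in\Sigma\times\mathbb C^3:\ s_1>c_0e^{\lambda_1\xi},\quad u_j(\zeta)<s_j<\beta u_j(\zeta)\ \ (j=2,3)\}.
\]
Its slices are tubes $\Omega_\zeta=\mathbb R^3+i\omega_\zeta$, where $\omega_\zeta$ is the product of a half-line and two intervals. The set $\Omega$ is invariant under $z\mapsto z+n$, $n\in\Lambda$, and under $g(\zeta,z)=(\zeta+1,\epsilon z)$ and its inverse, because each bound is multiplied by the same factor $\epsilon^{(i)}$ as $s_i$. The constant $c_0$ is chosen to keep the slices near the cusp: on $\Omega_\zeta$,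
\[
s_1s_2s_3>c_0\,e^{\lambda_1\xi}e^{-(\lambda_2+\lambda_3)\xi}\cos(\lambda_2\eta)\cos(\lambda_3\eta)\ge1,
\]
so $\Omega_\zeta\subset U$. Define
\[
P:\Omega\to M\times Y,\qquad P(\zeta,z)=(p(z),[\zeta]),\qquad W=P(\Omega).
\]
The map $P$ is a local biholomorphism, so $W$ is open. By Lemma~\ref{lem:cusp}, $P$ is invariant under $\Lambda$ and $g$. The next lemma says that it makes no other identifications, so that $W$ is an open subset of a $(\mathbb C^*)^3$-bundle over $Y$ of the kind studied in Section~\ref{sec:model}; see Figure~\ref{fig:squares}.

\begin{figure}[ht]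
\centering
\begin{tikzpicture}[scale=1.05]
\draw[->] (-3.2,0) -- (3.5,0) node[right] {$\log s_2$};
\draw[->] (0,-2.5) -- (0,2) node[above] {$\log s_3$};
\fill[gray!60] (0,0) rectangle +(0.45,0.45);
\fill[gray!30] (-0.9,-0.45) rectangle +(0.45,0.45);
\fill[gray!60] (-1.8,-0.9) rectangle +(0.45,0.45);
\foreach \x/\y in {0/0,-1.8/-0.9,1.8/0.9,0.9/-1.3,-0.9/1.3,-0.9/-2.2,-2.7/0.4,2.7/-0.4}
 {\draw[dashed] (\x,\y) rectangle +(0.45,0.45); \fill (\x,\y) circle (1.3pt);}
\draw[->,thick] (0,0) -- (-1.74,-0.87);
\node[below left] at (-1.8,-0.9) {$(-\lambda_2,-\lambda_3)$};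
\end{tikzpicture}
\caption{Schematic picture in the coordinates $(\log s_2,\log s_3)$, in which the units act by translation along a lattice (dots). Each slice $\omega_\zeta$ projects to a square of side $\log\beta$, which is disjoint from its translates by the lattice (dashed, for $\zeta=0$). As $\zeta$ moves from $0$ to $1$ along the real axis, the square (shaded) slides to its translate by the unit $\epsilon$, so the family closes up in $M$.}
\label{fig:squares}
\end{figure}

\begin{lemma}\label{lem:fibers}
\textup{(i)} Two points $(\zeta,z),(\zeta',z')\in\Omega$ have the same image under $P$ if and only if $(\zeta',z')=(\zeta+k,\epsilon^kz+n)$ with $k\in\mathbb Z$ and $n\in\Lambda$.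

\textup{(ii)} If an open set $\widetilde V\subset\Sigma$ maps bijectively onto $V\subset Y$, then $P$ induces a biholomorphism from $\{(\zeta,z)\in\Omega:\zeta\in\widetilde V\}/\Lambda$ onto $W|_V$.
\end{lemma}

\begin{proof}
(i) The condition is sufficient by invariance. Conversely, let $P(\zeta,z)=P(\zeta',z')$. Then $\zeta'=\zeta+k$ with $k\in\mathbb Z$, and after replacing $(\zeta,z)$ by $g^k(\zeta,z)$ we may assume $\zeta'=\zeta$. Now $z,z'\in\Omega_\zeta\subset U$ and $p(z)=p(z')$, so $z'=ez+n$ by Lemma~\ref{lem:cusp}, and $s_j'=e^{(j)}s_j$. For $j=2,3$ both $s_j$ and $s_j'$ lie in the interval $(u_j(\zeta),\beta u_j(\zeta))$, so $\beta^{-1}<e^{(j)}<\beta$, and $e=1$ by \eqref{eq:beta}.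

(ii) The induced map is a local biholomorphism. It is injective by (i), since $\zeta,\zeta+k\in\widetilde V$ forces $k=0$. It is surjective: a point of $W|_V$ is $P(\zeta,z)$ with $\zeta+k\in\widetilde V$ for some $k$, and $P(\zeta,z)=P(g^k(\zeta,z))$.
\end{proof}

\begin{proposition}\label{prop:steinmorphism}
If $V\subset Y$ is the bijective image of an open set $\widetilde V\subset\Sigma$, then $W|_V$ is Stein. In particular $\pi|_W$ is a Stein morphism.
\end{proposition}

\begin{proof}
The manifold $\widetilde V\times(\mathbb C^3/\Lambda)$ is Stein by (S1); let $\psi_0$ be a smooth strictly psh exhaustion of it, normalized so that $\psi_0\ge0$. The functions $s_i=\operatorname{Im}z_i$ descend to pluriharmonic functions on $\mathbb C^3/\Lambda$. By Lemma~\ref{lem:fibers}, $W|_V$ is the open subset on which the five smooth functions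
\[
c_0|e^{\lambda_1\zeta}|-s_1,\qquad u_j(\zeta)-s_j,\qquad s_j-\beta u_j(\zeta)\qquad(j=2,3)
\]
are negative. Call them $\psi_1,\dots,\psi_5$. The first is psh because $|e^{\lambda_1\zeta}|$ is subharmonic; the other four are pluriharmonic because $u_j$ is harmonic. Since $t\mapsto-1/t$ is convex, increasing and positive on $(-\infty,0)$, the function $\Psi=\psi_0-\sum_{k=1}^51/\psi_k$ is smooth and strictly psh on $W|_V$. For $c>0$ the set $\{\Psi\le c\}$ is a closed subset of $\{\psi_0\le c,\ \psi_k\le-1/c\ (1\le k\le 5)\}$, which is compact and contained in $W|_V$. So $\Psi$ is an exhaustion, and $W|_V$ is Stein by (S4). Images of small discs cover $Y$.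
\end{proof}

\section{Holomorphic functions on $W$}\label{sec:functions}

Let $F\in\mathcal O(W)$, and write $F(\zeta,z)$ also for its pullback to $\Omega$, which is $\Lambda$-periodic and $g$-invariant. Let $f_\nu\in\mathcal O(\Sigma)$, $\nu\in\Lambda^\vee$, be its Fourier coefficients as in Lemma~\ref{lem:fourier}. In the model, $s_1$ could tend to $+\infty$ and to $-\infty$, and all nonconstant terms vanished. Now $s_1$ is unbounded only from above, so only half of the argument survives; this half removes exactly the terms that grow toward the cusp.

\begin{lemma}\label{lem:vanish}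
If $\nu_1<0$, then $f_\nu\equiv0$.
\end{lemma}

\begin{proof}
For $r>c_0$ put $s_r(\zeta)=\bigl(re^{\lambda_1\xi},\sqrt\beta\,u_2(\zeta),\sqrt\beta\,u_3(\zeta)\bigr)$. Then $s_r(\zeta)\in\omega_\zeta$ and $s_r(\zeta+1)=\epsilon s_r(\zeta)$. Let $h_1=\pi/(2\lambda_1)$; by the lower bound in \eqref{eq:h}, the closed strip $\{|\eta|\le h_1\}$ lies in $\Sigma$. As in the proof of Proposition~\ref{prop:model}, $g$-invariance makes $\sup_x|F(\zeta,x+is_r(\zeta))|$ periodic in $\zeta$, so on $\{|\eta|\le h_1\}$ it is at most
\[
A_r=\max\{|F(\zeta,x+is_r(\zeta))|:\ 0\le\xi\le1,\ |\eta|\le h_1,\ x\in\mathbb R^3/\Lambda\}<\infty .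
\]
For $\xi\ge0$ we have $0<u_j(\zeta)\le1$. Hence \eqref{eq:bound} gives, on the half strip $\{\xi\ge0,\ |\eta|\le h_1\}$,
\[
|f_\nu(\zeta)|\le A_r\,e^{2\pi\langle\nu,s_r(\zeta)\rangle}\le A_r\,e^{2\pi\sqrt\beta(|\nu_2|+|\nu_3|)}\exp\bigl(-2\pi|\nu_1|\,r\,e^{\lambda_1\xi}\bigr).
\]
This holds for all $r>c_0$, so Lemma~\ref{lem:decay} applies with $\lambda=\lambda_1$ and with $2\pi|\nu_1|r$ in place of $r$.
\end{proof}

Consequently $F$ is bounded along each half plane parallel to the $z_1$-axis, and the maximum principle controls it by its values on a single torus. Let $e_1=(1,0,0)$, and note that $s+ae_1\in\omega_\zeta$ whenever $s\in\omega_\zeta$ and $a\ge0$.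

\begin{lemma}\label{lem:monotone}
For $\zeta\in\Sigma$, $s\in\omega_\zeta$ and $a\ge0$,
\[
\sup_x|F(\zeta,x+i(s+ae_1))|\le\sup_x|F(\zeta,x+is)| .
\]
\end{lemma}

\begin{proof}
Let $\mu$ be the right side. Fix $x\in\mathbb R^3$ and consider $G(\tau)=F(\zeta,x+is+\tau e_1)$, which is holomorphic near the closed half plane $\{\operatorname{Im}\tau\ge0\}$ and satisfies $|G|\le\mu$ on $\mathbb R$. By \eqref{eq:series} at the point $s+(\operatorname{Im}\tau)e_1\in\omega_\zeta$ and by Lemma~\ref{lem:vanish},
\[
|G(\tau)|\le\sum_{\nu_1\ge0}|f_\nu(\zeta)|\,e^{-2\pi\langle\nu,s\rangle}e^{-2\pi\nu_1\operatorname{Im}\tau}\le\sum_{\nu}|f_\nu(\zeta)|\,e^{-2\pi\langle\nu,s\rangle}<\infty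
\]
for $\operatorname{Im}\tau\ge0$. So $G$ is bounded, and Lemma~\ref{lem:PL} with the point $-i$ gives $|G(ia)|\le\mu$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:annulus}]
By Proposition~\ref{prop:steinmorphism}, $\pi|_W$ is a Stein morphism. Fix $\zeta_0\in\Sigma$ and $s_0\in\omega_{\zeta_0}$. The set $L=P(\{\zeta_0\}\times(\mathbb R^3+is_0))$ is the image of the torus $\mathbb R^3/\Lambda$, hence compact in $W$. Lemma~\ref{lem:monotone} holds for every $F\in\mathcal O(W)$, so $\widehat L$ contains the points $P(\zeta_0,i(s_0+ae_1))$, $a\ge0$. The fiber $W_0'=W\cap\pi^{-1}([\zeta_0])$ is closed in $W$, and by Lemma~\ref{lem:fibers}(ii) it is homeomorphic to $\Omega_{\zeta_0}/\Lambda$, on which $s_1$ is a continuous function. If $\widehat L$ were compact, $s_1$ would be bounded on $\widehat L\cap W_0'$; but it takes the values $(s_0)_1+a$ for all $a\ge0$. Hence $W$ is not holomorphically convex.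
\end{proof}

\section{Arbitrary Stein bases}\label{sec:bases}

To prove Theorem~\ref{thm:allbases} we regard the annulus as a small open subset of $\mathbb C$ and pull the example back by a holomorphic function on $Y$. The point to check is that the Stein morphism property holds at the boundary circles of the annulus; this is why Proposition~\ref{prop:steinmorphism} was stated for all open sets $\widetilde V$, not only for relatively compact ones. Let $M$ and $h$ be as in Sections~\ref{sec:cusp} and~\ref{sec:W}, and let $\Sigma$ be the strip of half-width $h$.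

\subsection*{The base $\mathbb C$}
Let $\rho>0$. The map $\zeta\mapsto w=\rho e^{-2\pi h}e^{2\pi i\zeta}$ identifies $\Sigma/\mathbb Z$ with $A=\{\rho e^{-4\pi h}<|w|<\rho\}$, since $|w|=\rho e^{-2\pi(h+\eta)}$. Let $W_0\subset M\times A\subset M\times\mathbb C$ be the open set of Theorem~\ref{thm:annulus}. Then $W_0\to\mathbb C$ is a Stein morphism. A small disc around $0$ has empty preimage. If $w\ne0$, let $V\ni w$ be a disc with $0\notin V$; a branch of the logarithm on $V$ lifts $V\cap A$ bijectively to an open set $\widetilde V\subset\Sigma$, so $W_0|_V=W_0|_{V\cap A}$ is Stein by Proposition~\ref{prop:steinmorphism}.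

\subsection*{A general base, $n=3$}
Let $Y$ be a Stein space with $\dim Y\ge1$, and $y_0$ a regular point of local dimension $d\ge1$. By (S3) there are $t_1,\dots,t_d\in\mathcal O(Y)$ that vanish at $y_0$ and are local coordinates there. The closed analytic set $Y_1=\{t_2=\dots=t_d=0\}$ is, near $y_0$, a smooth curve with coordinate $t_1$. So there are $\rho>0$ and an open neighborhood $O$ of $y_0$ in $Y_1$ such that $t_1:O\to\{|w|<2\rho\}$ is biholomorphic. With this $\rho$, and $A$ and $W_0$ as above, put
\[
W=\{(x,y)\in M\times Y:\ (x,t_1(y))\in W_0\}.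
\]

The projection $W\to Y$ is a Stein morphism. Given $y\in Y$, let $V$ be a disc around $t_1(y)$ with $W_0|_V$ Stein, and $V'=t_1^{-1}(V)$. The map $(x,y')\mapsto((x,t_1(y')),y')$ is a biholomorphism from $W|_{V'}$ onto the closed analytic subset $\{((x,w),y'):w=t_1(y')\}$ of the Stein space $W_0|_V\times Y$. So $W|_{V'}$ is Stein by (S1).

Suppose that $W$ is Stein. Then so is its closed analytic subset $W_1=W\cap(M\times Y_1)$, which lies over $Y_A=Y_1\cap t_1^{-1}(A)$. Away from $y_0$ the set $Y_1$ is not under control, so we cut out the part over $O$. The set $O_A=O\cap t_1^{-1}(A)$ is open in $Y_A$. It is also closed in $Y_A$, because $O_A=Q\cap Y_A$ for the compact set $Q=\{y\in O:|t_1(y)|\le\rho\}$. Hence $W_1\cap(M\times O_A)$ is open and closed in $W_1$, and therefore Stein. But $\mathrm{id}_M\times t_1$ maps it biholomorphically onto $W_0$, which is not Stein. So $W$ is not Stein, and $M_3=M$ has the required property.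

\subsection*{Higher dimension}
For $n>3$ let $M_n=M\times\mathbb P^{n-3}$ and, after reordering the factors, $W'=W\times\mathbb C^{n-3}\subset M_n\times Y$, where $\mathbb C^{n-3}\subset\mathbb P^{n-3}$ is an affine chart. Then $W'|_V=W|_V\times\mathbb C^{n-3}$, so $W'\to Y$ is a Stein morphism. The closed analytic subset $W\times\{0\}\cong W$ is not Stein, so $W'$ is not Stein. This completes the proof of Theorem~\ref{thm:allbases}.

\section{Manifolds with globally generated tangent bundle}\label{sec:homogeneous}

Let $M$ be a connected compact complex manifold, $Y$ a Stein manifold, and $W\subset M\times Y$ open with $\pi|_W$ a Stein morphism. Treating the components of $Y$ separately, we may assume by (S1) and (S3) that $Y$ is a closed submanifold of $\mathbb C^m$, with Euclidean norm $|y|$. For $R>0$ put $W_R=\{(x,y)\in W:|y|<R\}$. Steinness requires strict positivity and convexity at infinity. We first show that strict positivity on compact sets is available for every $M$, so that the problem reduces to finding a psh exhaustion; vector fields enter only in that second part.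

\subsection*{Reduction to a plurisubharmonic exhaustion}

\begin{lemma}\label{lem:glue}
For every compact set $L\subset W$ there is a smooth function $v$ on $W$ whose Levi form is positive definite at every point of $L$.
\end{lemma}

\begin{proof}
Choose finitely many open sets $V_i\subset Y$ covering $\pi(L)$ with $W|_{V_i}$ Stein, smooth strictly psh functions $v_i$ on $W|_{V_i}$, and $\chi_i\in C_c^\infty(V_i)$ with $\chi_i\ge0$ and $\sum_i\chi_i=1$ on $\pi(L)$. The functions $\chi_i(y)v_i$ extend by $0$ to smooth functions on $W$; let $v_0$ be their sum. Write tangent vectors to $M\times Y$ as $Z=(Z',Z'')$, and measure them by the product of a Hermitian metric on $M$ and the Euclidean metric on $Y$. Since $\chi_i$ depends only on $y$,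
\[
\mathcal L_{v_0}(Z)=\sum_i\chi_i\mathcal L_{v_i}(Z)+2\operatorname{Re}\sum_i\partial\chi_i(Z'')\,\overline{\partial v_i(Z)}+\sum_iv_i\,\mathcal L_{\chi_i}(Z'').
\]
At each point of $L$ some $\chi_i$ is positive, so the first sum is positive definite, and by compactness it is at least $2\kappa|Z|^2$ on $L$ for some $\kappa>0$. The sets $L\cap\pi^{-1}(\operatorname{supp}\chi_i)$ are compact in $W|_{V_i}$, so on $L$ the other two sums are bounded in absolute value by $C|Z''||Z|+C|Z''|^2\le\kappa|Z|^2+(C^2/(4\kappa)+C)|Z''|^2$ for some $C$. The Levi form of $|y|^2$ is $|Z''|^2$. Hence $v=v_0+(C^2/(4\kappa)+C)|y|^2$ satisfies $\mathcal L_v(Z)\ge\kappa|Z|^2$ on $L$.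
\end{proof}

The lemma uses that Steinness is local over the \emph{base}: the errors come from cutoff functions of $y$ alone and are absorbed by $|y|^2$. For open sets that are merely locally Stein in $M\times Y$ it fails, as $W=M\times Y$ with $\dim M>0$ shows.

\begin{proposition}\label{prop:reduction}
If every $W_R$ has a continuous psh exhaustion, then $W$ is Stein.
\end{proposition}

\begin{proof}
Let $\Phi$ be such an exhaustion of $W_R$, let $c\in\mathbb R$, and take $v$ from Lemma~\ref{lem:glue} for $L=\{\Phi\le c\}$. On $\{\Phi<c\}$ the function $1/(c-\Phi)$ is continuous and psh, and $v$ is strictly psh and bounded. So $v+1/(c-\Phi)$ is a continuous strictly psh exhaustion of $\{\Phi<c\}$, which is Stein by (S4). By (S5), $\{\Phi<c\}$ is Runge in the Stein manifold $\{\Phi<c+1\}$, and the union $W_R$ of the sets $\{\Phi<c\}$, $c=1,2,\dots$, is Stein. Again by (S5), $W_R=\{|y|^2<R^2\}$ is Runge in $W_{R+1}$, and the union $W$ of the sets $W_R$, $R=1,2,\dots$, is Stein.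
\end{proof}

\subsection*{A boundary distance defined by automorphisms}
For a domain in $\mathbb C^N$ the natural psh function is $-\log$ of the boundary distance, and the distance from a point is the size of the largest ball of translations that keep the point in the domain. On $M\times Y$ we replace translations by two holomorphic families of motions. In $M$, the group $G=\operatorname{Aut}^0(M)$ is a complex Lie group acting holomorphically (Bochner--Montgomery), with Lie algebra $\mathfrak g=H^0(M,T_M)$ and $\frac{d}{dt}\exp(t\sigma)x|_{t=0}=\sigma(x)$; fix a Hermitian norm on $\mathfrak g$. In $Y$, by Docquier and Grauert \cite{DG} there are an open neighborhood $\mathcal N$ of $Y$ in $\mathbb C^m$ and a holomorphic map $q:\mathcal N\to Y$ with $q|_Y=\mathrm{id}$; we translate in $\mathbb C^m$ and return to $Y$ by $q$.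

Fix $R>0$. Choose $\rho\in(0,1)$ such that
\begin{enumerate}
\item[(a)] $\exp:\mathfrak g\to G$ is locally biholomorphic on $\{|\sigma|<2\rho\}$;
\item[(b)] for each $y\in Y$ with $|y|\le R$, the ball $B(y,2\rho)\subset\mathbb C^m$ is contained in $q^{-1}(V)$ for some open $V\subset Y$ with $W|_V$ Stein.
\end{enumerate}
Condition (a) holds for small $\rho$ because $d\exp_0=\mathrm{id}$, and (b) by the Lebesgue number lemma for the cover of the compact set $Y\cap\{|y|\le R\}$ by the open sets $q^{-1}(V)\subset\mathbb C^m$. Write $\Theta(x,y,\sigma,b)=(\exp(\sigma)x,\,q(y+b))$, and for $(x,y)\in W_R$ let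
\[
\delta(x,y)=\sup\{t\le\rho:\ \Theta(x,y,\sigma,b)\in W\ \text{ whenever }|\sigma|<t,\ |b|<t\}.
\]
Since $W$ is open and $\Theta(x,y,0,0)=(x,y)$, we have $0<\delta\le\rho<1$, and $\Theta(x,y,\sigma,b)\in W$ whenever $|\sigma|,|b|<\delta(x,y)$.

\begin{lemma}\label{lem:deltapsh}
The function $-\log\delta$ is psh on $W_R$.
\end{lemma}

\begin{proof}
The idea is to view $\delta$ as the distance to the boundary of a Stein domain in the variables $(x,y,\sigma,b)$, measured in the $(\sigma,b)$ directions only, and to obtain it as a limit of distances for norms. Let $(x_0,y_0)\in W_R$, let $V$ be as in (b) for $y_0$, and choose coordinate balls $U_0\ni x_0$ in $M$ and $V_0\ni y_0$ in $Y$ with $V_0\subset B(y_0,\rho)\cap\{|y|<R\}$. Let $B_t\subset\mathfrak g$ and $B_t'\subset\mathbb C^m$ be the open balls of radius $t$ about $0$. In coordinates, $\Delta=U_0\times V_0\times B_\rho\times B'_\rho$ is a product of balls in some $\mathbb C^N$, and $\Theta$ maps it holomorphically into $M\times V$ because $y+b\in B(y_0,2\rho)$. Therefore $D=\{a\in\Delta:\Theta(a)\in W\}=\Delta\cap\Theta^{-1}(W|_V)$ is Stein by (S2).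

For $k=1,2,\dots$ let $d_k$ be the distance to $\mathbb C^N\setminus D$ for the norm $\max(k|(x,y)|,|\sigma|,|b|)$, where $|(x,y)|$ is the Euclidean norm in the chosen coordinates. By (S6), $-\log d_k$ is psh on $D$, hence on the submanifold $D\cap\{\sigma=0,b=0\}=W\cap(U_0\times V_0)$. The norms increase with $k$, so $d_k$ increases. Fix $a=(x,y,0,0)\in D$. The open ball of radius $t=d_k(a)$ about $a$ lies in $D$ and contains $\{(x,y)\}\times B_t\times B_t'$; so $t\le\rho$ and $d_k(a)\le\delta(x,y)$. Conversely, if $t<\delta(x,y)$, the compact set $\{(x,y)\}\times\overline{B_t}\times\overline{B_t'}$ lies in the open set $D$, hence so does $O'\times\overline{B_t}\times\overline{B_t'}$ for a neighborhood $O'$ of $(x,y)$; thus $d_k(a)\ge t$ for large $k$. So $-\log d_k$ decreases to the finite function $-\log\delta$ on $W\cap(U_0\times V_0)$, and the limit is psh.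
\end{proof}

So far $T_M$ was arbitrary, and $\delta$ need not see the boundary of $W$: if $\mathfrak g=0$ and $W=W_0\times Y$, then $\delta\equiv\rho$. Global generation is used exactly once, in the next lemma, which says that $\delta\to0$ at the boundary.

\begin{lemma}\label{lem:closed}
Assume that $T_M$ is generated by global sections. Let $(x_k,y_k)\in W_R$ converge to $(x,y)\in M\times Y$ with $|y|<R$, and let $\delta(x_k,y_k)\ge t>0$ for all $k$. Then $(x,y)\in W_R$ and $\delta(x,y)\ge t$.
\end{lemma}

\begin{proof}
The map $\alpha\mapsto\exp(-\alpha)x$ from $\mathfrak g$ to $M$ has differential $\alpha\mapsto-\alpha(x)$ at $0$, which is onto $T_xM$ by hypothesis. So the map has a continuous local section near $x$ sending $x$ to $0$, and for large $k$ there are $\alpha_k\to0$ with $x_k=\exp(-\alpha_k)x$, that is, $x=\exp(\alpha_k)x_k$. Let $|\sigma|<t$ and $|b|<t$; note that $t\le\rho$. By (a), $\exp$ has a local inverse near $\exp(\sigma)$ sending $\exp(\sigma)$ to $\sigma$, and $\exp(\sigma)\exp(\alpha_k)\to\exp(\sigma)$; hence $\exp(\sigma)\exp(\alpha_k)=\exp(\sigma_k)$ with $\sigma_k\to\sigma$.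 Put $b_k=b+y-y_k\to b$. For large $k$ we have $|\sigma_k|,|b_k|<t\le\delta(x_k,y_k)$, so
\[
\Theta(x,y,\sigma,b)=(\exp(\sigma_k)x_k,\ q(y_k+b_k))=\Theta(x_k,y_k,\sigma_k,b_k)\in W .
\]
The case $\sigma=0$, $b=0$ gives $(x,y)\in W$, and the general case gives $\delta(x,y)\ge t$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:homogeneous}]
The function $\delta$ is continuous on $W_R$. It is lower semicontinuous because the psh function $-\log\delta$ is upper semicontinuous. It is upper semicontinuous: if $(x_k,y_k)\to(x,y)$ in $W_R$ and $0<t<\limsup_k\delta(x_k,y_k)$, Lemma~\ref{lem:closed} applied to a subsequence gives $\delta(x,y)\ge t$. Therefore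
\[
\Phi=-\log\delta+\frac1{R^2-|y|^2}
\]
is continuous and psh on $W_R$. Both summands are positive, so on $\{\Phi\le c\}$, $c>0$, we have $\delta\ge e^{-c}$ and $|y|^2\le R^2-1/c$. A sequence in $\{\Phi\le c\}$ has a subsequence converging in the compact set $M\times\{y\in Y:|y|^2\le R^2-1/c\}$; the limit lies in $W_R$ by Lemma~\ref{lem:closed}, and in $\{\Phi\le c\}$ by continuity. So $\Phi$ is an exhaustion of $W_R$. Since $R$ was arbitrary, $W$ is Stein by Proposition~\ref{prop:reduction}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BB} Baily and Borel, Ann. of Math. \textbf{84} (1966).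

\bibitem{Col} Mihnea Coltoiu, \emph{The Levi problem on Stein spaces with singularities. A survey}, arXiv:0905.2343 (2009).

\bibitem{DG} Docquier and Grauert, Math. Ann. \textbf{140} (1960).

\bibitem{Hor} H\"ormander, \emph{An Introduction to Complex Analysis in Several Variables}.

\bibitem{Nar} Narasimhan, Math. Ann. \textbf{146} (1962).

\end{thebibliography}
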